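\title{Test words for the nilpotency law exist only in class at most two}

\begin{abstract}
Let $k$ be a positive integer. We ask whether there is a finite list of $(k+1)$-tuples of words $(w_1,\dots,w_{k+1})$ in $k+1$ letters with the following property: whenever $x_1,\dots,x_{k+1}$ and $\mathbf u=(u_1,\dots,u_{k+1})$ are taken in a finite group, $\langle u_1,\dots,u_{k+1}\rangle$ is abelian-by-nilpotent, and all the commutators $[x_1w_1(\mathbf u),\dots,x_{k+1}w_{k+1}(\mathbf u)]$ are trivial, then $[u_1,\dots,u_{k+1}]=1$. We show that such a list exists if and only if $k\le 2$. For $k=1,2$ explicit lists of $4$ and $16$ tuples work in every group. For $k\ge3$ the obstruction is an embedding theorem: every finite group is isomorphic to a subgroup $U$ of a finite group $G$ containing elements $a,b$ with $[ah_1,bh_2,h_3,h_4]=1$ for all $h_1,\dots,h_4\in U$.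
\end{abstract}

\section{The question and the answer}\label{sec:intro}

For elements $x,y$ of a group put $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy=x^{-1}x^y$. Longer commutators are left-normed:
\[
[x_1,\dots,x_{k+1}]=[[x_1,\dots,x_k],x_{k+1}].
\]
A group $U$ is \emph{nilpotent of class at most $k$} if $[h_1,\dots,h_{k+1}]=1$ for all $h_1,\dots,h_{k+1}\in U$, and a group is \emph{abelian-by-nilpotent} if it has an abelian normal subgroup with nilpotent quotient. Every nilpotent group is abelian-by-nilpotent, through the trivial subgroup.

Fix a positive integer $k$, and let $F$ be the free group on $k+1$ generators. For $w\in F$ and $\mathbf u=(u_1,\dots,u_{k+1})\in G^{k+1}$, let $w(\mathbf u)\in G$ be the result of substituting $u_1,\dots,u_{k+1}$ for the generators. Given a set $\mathcal W\subseteq F^{k+1}$ of tuples of words and tuples $\mathbf x,\mathbf u\in G^{k+1}$, consider the implication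
\begin{equation}\label{eq:test}
\begin{gathered}
{[x_1w_1(\mathbf u),\dots,x_{k+1}w_{k+1}(\mathbf u)]=1\quad\text{for all }(w_1,\dots,w_{k+1})\in\mathcal W}\\
\Longrightarrow\quad [u_1,\dots,u_{k+1}]=1 .
\end{gathered}
\end{equation}
The following question is posed in \cite{AM}.

\medskip
\noindent\textbf{Question.} \emph{Is there a finite set $\mathcal W\subseteq F^{k+1}$ such that \eqref{eq:test} holds whenever $G$ is a finite group, $\mathbf x,\mathbf u\in G^{k+1}$, and $\langle u_1,\dots,u_{k+1}\rangle$ is abelian-by-nilpotent?}
\medskip

A counting argument shows what such a set is good for. Let $G$ be finite, let $P$ be the proportion of tuples in $G^{k+1}$ whose commutator is trivial, and let $|\mathcal W|=n$. Fix $\mathbf u$. For each tuple of words, the map $\mathbf x\mapsto(x_jw_j(\mathbf u))_j$ is a bijection of $G^{k+1}$, so the corresponding commutator is nontrivial for a proportion $1-P$ of all $\mathbf x$. If $n(1-P)<1$, some $\mathbf x$ satisfies all $n$ equations, and \eqref{eq:test} gives $[u_1,\dots,u_{k+1}]=1$. Thus a list of $n$ tuples turns a law that holds with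 proportion above $1-1/n$ into an equation that holds exactly, with a threshold independent of $G$.

The larger $\mathcal W$ is, the stronger is the hypothesis of \eqref{eq:test}. For $\mathcal W=F^{k+1}$ the elements $w_j(\mathbf u)$ run independently through $U=\langle u_1,\dots,u_{k+1}\rangle$, and the hypothesis becomes the \emph{coset condition}
\begin{equation}\label{eq:coset}
[x_1h_1,\dots,x_{k+1}h_{k+1}]=1\qquad\text{for all }h_1,\dots,h_{k+1}\in U .
\end{equation}
So the question is, at heart, whether a commutator law that holds on a product of cosets $x_1U\times\dots\times x_{k+1}U$ descends to $U$. It does so for $k=1$ and $k=2$ by short computations, and for every $k$ when the $x_j$ normalize $U$ (Proposition~\ref{prop:normal}). One would therefore guess that the answer is yes for all $k$. It is not.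

\begin{theorem}\label{thm:main}
A finite set $\mathcal W$ as in the Question exists if and only if $k\le2$. More precisely:
\begin{enumerate}
\item[(i)] For $k=1$ there is an explicit set of $4$ pairs of words, and for $k=2$ an explicit set of $16$ triples of words, for which \eqref{eq:test} holds in every group $G$, with no assumption on $\langle u_1,\dots,u_{k+1}\rangle$.
\item[(ii)] For $k\ge3$ no set $\mathcal W$ exists. This remains so if $\mathcal W$ is allowed to be infinite and if $\langle u_1,\dots,u_{k+1}\rangle$ is required to be nilpotent.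
\end{enumerate}
\end{theorem}

By the counting argument, part (i) shows that at most $3/4$ of the pairs in a finite nonabelian group commute, and that at most $15/16$ of the triples have trivial commutator in a finite group that is not nilpotent of class at most $2$. Part (ii) comes from the following theorem, which says that for $k=3$ the coset condition places no restriction at all on $U$.

\begin{theorem}\label{thm:embed}
Let $S$ be a group. There are a group $G$, a subgroup $U\cong S$ of $G$, and elements $a,b\in G$ such that
\[
[ah_1,\,bh_2,\,h_3,\,h_4]=1\qquad\text{for all }h_1,h_2,h_3,h_4\in U .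
\]
If $S$ is finite, then $G$ can be taken finite.
\end{theorem}

Section~\ref{sec:small} proves Theorem~\ref{thm:main}(i). Section~\ref{sec:survive} examines how far that argument extends; it isolates the point at which it fails for $k=3$ and so tells us what a counterexample has to do. Section~\ref{sec:idea} explains the mechanism behind Theorem~\ref{thm:embed} and runs it for the symmetric group of degree $3$, and Section~\ref{sec:proof} gives the proof. Section~\ref{sec:conseq} deduces Theorem~\ref{thm:main}(ii) and answers two variants of the Question: one with an arbitrary class of finite groups in place of the abelian-by-nilpotent groups, and one with some of the $x_j$ prescribed to be $1$.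

\section{The cases $k=1$ and $k=2$}\label{sec:small}

We use the identities $x^{yz}=(x^y)^z$, $[x,y]^{-1}=[y,x]$ and
\begin{equation}\label{eq:identities}
[x,yz]=[x,z]\,[x,y]^z,\qquad [xy,z]=[x,z]^y\,[y,z],
\end{equation}
which are verified by expanding both sides. We also use the fact that centralizers are subgroups, in this form: an element that commutes with $x$ and with $xu$ commutes with $u=x^{-1}(xu)$. In lists of words we write $u_j$ for the $j$th generator of $F$.

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(i)} for $k=1$]
Take $\mathcal W=\{(1,1),(u_1,1),(1,u_2),(u_1,u_2)\}$. The hypothesis says that each of $x_1$, $x_1u_1$ commutes with each of $x_2$, $x_2u_2$. Hence both $x_1$ and $x_1u_1$ commute with $u_2$, and then so does $u_1$.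
\end{proof}

For $k=2$ the last entry of the commutator can be handled in the same way, but this only yields information on the commutators $[x_1h_1,x_2h_2]$. We need to recover $[u_1,u_2]$ from these, and four of them suffice.

\begin{lemma}\label{lem:four}
Let $x_1,x_2,s,t$ be elements of a group, and put
\[
p=[x_1,x_2],\qquad q=[x_1,x_2t],\qquad r=[x_1s,x_2],\qquad m=[x_1s,x_2t].
\]
Then $[s,t]=(p^{t}q^{-1})^{s}\,m\,(r^{t})^{-1}$.
\end{lemma}

\begin{proof}
By \eqref{eq:identities}, $q=[x_1,t]\,p^t$, so $[x_1,t]^{-1}=p^tq^{-1}$. Again by \eqref{eq:identities},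
$m=[x_1s,t]\,r^{t}=[x_1,t]^{s}\,[s,t]\,r^{t}$. Solve for $[s,t]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(i)} for $k=2$]
Let $\mathcal W$ consist of the $16$ triples with $w_1\in\{1,u_1\}$, $w_2\in\{1,u_2\}$, $w_3\in\{1,u_1,u_2,u_3\}$. Let $p,q,r,m$ be as in Lemma~\ref{lem:four} with $s=u_1$, $t=u_2$. By hypothesis each of them commutes with $x_3,x_3u_1,x_3u_2,x_3u_3$, hence with $u_1,u_2,u_3$. So $p,q,r,m$ lie in the centralizer $C$ of $U=\langle u_1,u_2,u_3\rangle$, conjugation by $u_1$ and $u_2$ fixes them, and Lemma~\ref{lem:four} gives $[u_1,u_2]=pq^{-1}mr^{-1}\in C$. In particular $[u_1,u_2,u_3]=1$.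
\end{proof}

The choices $w_3=u_1$ and $w_3=u_2$ serve to remove the conjugations in Lemma~\ref{lem:four}. What makes the proof work is that the set in which $p,q,r,m$ are trapped is a \emph{subgroup} invariant under conjugation by $U$.

\section{What survives for larger $k$, and what fails}\label{sec:survive}

\subsection*{Normalizing elements}
If the $x_j$ normalize $U$, the centralizer of $U$ is normal in the group where everything takes place, so we can factor it out and repeat the step.

\begin{proposition}\label{prop:normal}
Let $k\ge1$, let $U$ be a subgroup of a group $G$, and let $x_1,\dots,x_{k+1}\in N_G(U)$ satisfy the coset condition \eqref{eq:coset}. Then $U$ is nilpotent of class at most $k$.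
\end{proposition}

\begin{proof}
Let $M=N_G(U)$. Put $C_0=1$ and define $C_{i+1}$ by $C_{i+1}/C_i=C_{M/C_i}(UC_i/C_i)$. The centralizer of a normal subgroup is normal, so by induction every $C_i$ is a normal subgroup of $M$, and
\[
C_{i+1}=\{g\in M:\ [g,h]\in C_i\text{ for all }h\in U\}.
\]
Let $D_j\subseteq M$ be the set of all $[x_1h_1,\dots,x_jh_j]$ with $h_1,\dots,h_j\in U$, where $D_1=x_1U$. By hypothesis $D_{k+1}\subseteq C_0$. Suppose that $D_{j+1}\subseteq C_i$, and let $d\in D_j$, $h\in U$. Both $[d,x_{j+1}h]$ and $[d,x_{j+1}]$ lie in $D_{j+1}$, so by \eqref{eq:identities}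
\[
[d,h]=[d,x_{j+1}h]\,\bigl([d,x_{j+1}]^h\bigr)^{-1}\in C_i ,
\]
and therefore $D_j\subseteq C_{i+1}$. After $k$ steps we obtain $x_1U\subseteq C_k$, and since $C_k$ is a subgroup, $U\le C_k$. Now $h_1\in C_k$, $[h_1,h_2]\in C_{k-1}$, and so on down to $[h_1,\dots,h_{k+1}]\in C_0=1$.
\end{proof}

\subsection*{The set $T$}
Now let $k=3$ and drop normality. For a subgroup $U\le G$ put $C=C_G(U)$ and
\[
T=\{g\in G:\ h^g\in hC\text{ for all }h\in U\}.
\]
Since $[g,h]^{-1}=[h,g]=h^{-1}h^g$, we have $g\in T$ if and only if $[g,h]\in C$ for all $h\in U$, that is, if and only if $[g,h,h']=1$ for all $h,h'\in U$. This set plays for $k=3$ the part that $C$ played for $k=2$.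

\begin{lemma}\label{lem:T}
Let $U\le G$, and let $C$ and $T$ be as above.
\begin{enumerate}
\item[(a)] If $x_1,\dots,x_4\in G$ satisfy \eqref{eq:coset} with $k=3$, then $[x_1s,x_2t]\in T$ for all $s,t\in U$.
\item[(b)] If $\tau\in T$ and $v\in U$, then $\tau^v\in T$.
\item[(c)] If $\tau\in T$, $g\in U$, and $\tau g\in T$ or $g\tau\in T$, then $g\in T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $d=[x_1s,x_2t]$ and $h\in U$. The element $[d,x_3h]$ commutes with $x_4$ and with every $x_4h_4$, so it lies in $C$; the case $h=1$ gives $[d,x_3]\in C$. By \eqref{eq:identities}, $[d,x_3h]=[d,h]\,[d,x_3]^h=[d,h]\,[d,x_3]$, so $[d,h]\in C$.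

(b) For $h\in U$ we have $h^{\tau^v}=\bigl((h^{v^{-1}})^{\tau}\bigr)^v\in (h^{v^{-1}}C)^v=hC$.

(c) Let $h\in U$. Then $h^{\tau g}\in(hC)^g=h^gC$, and $h^{g\tau}=(h^g)^\tau\in h^gC$ because $h^g\in U$. In either case the hypothesis puts the same element into $hC$, so $h^gC=hC$.
\end{proof}

Under the coset condition, the elements $p,q,r,m$ of Lemma~\ref{lem:four} and their conjugates under $U$ lie in $T$. If $T$ were a subgroup, we would get $[s,t]\in T$ for all $s,t\in U$, and $U$ would be nilpotent of class at most $3$. But for $\tau,\tau'\in T$ and $h\in U$ we only know that $h^{\tau}=hz$ with $z\in C$, and then $h^{\tau\tau'}\in hCz^{\tau'}$, where nothing forces $z^{\tau'}$ into $C$. Inside $N_G(U)$ the difficulty disappears: $T\cap N_G(U)$ is the subgroup $C_2$ in the proof of Proposition~\ref{prop:normal}. It also disappears when two of the four elements $p,q,r,m$ are trivial, for then Lemma~\ref{lem:T}(c) is a sufficient substitute for closure under products.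

\begin{proposition}\label{prop:one}
Let $k=3$ and $j\in\{1,2\}$.
\begin{enumerate}
\item[(a)] If $U\le G$ and $x_1,\dots,x_4\in G$ satisfy \eqref{eq:coset} and $x_j=1$, then $U$ is nilpotent of class at most $3$.
\item[(b)] There is a finite set $\mathcal W\subseteq F^4$ such that \eqref{eq:test} holds for every group $G$ and all $\mathbf x,\mathbf u\in G^4$ with $x_j=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $s,t\in U$, and let $p,q,r,m$ be as in Lemma~\ref{lem:four}; all four lie in $T$ by Lemma~\ref{lem:T}(a). If $x_1=1$, then $p=q=1$ and $m=[s,t]\,r^t$. If $x_2=1$, then $p=r=1$ and $m=q^s\,[s,t]$. Since $r^t,q^s\in T$ by Lemma~\ref{lem:T}(b), part (c) of that lemma gives $[s,t]\in T$ in both cases. This means $[s,t,h,h']=1$ for all $h,h'\in U$.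

(b) We pass from the coset condition to a finite list by means of a presentation. Let $\Phi$ be the free group on $X_1,\dots,X_4,Y_1,\dots,Y_4$, and let $R$ be the normal closure of $X_j$ and of all the elements
\[
\rho_{\mathbf w}=[X_1w_1(\mathbf Y),\dots,X_4w_4(\mathbf Y)],\qquad \mathbf w=(w_1,\dots,w_4)\in F^4 .
\]
In $\Phi/R$ the images of the $X_i$ satisfy \eqref{eq:coset} for the subgroup generated by the images of the $Y_i$, so $[Y_1,\dots,Y_4]\in R$ by (a). Hence $[Y_1,\dots,Y_4]$ is a product of finitely many conjugates of $X_j^{\pm1}$ and of elements $\rho_{\mathbf w}^{\pm1}$. Let $\mathcal W$ be the finite set of those $\mathbf w$ that occur. If $\mathbf x,\mathbf u\in G^4$ satisfy $x_j=1$ and the hypothesis of \eqref{eq:test}, then the homomorphism $\Phi\to G$ with $X_i\mapsto x_i$, $Y_i\mapsto u_i$ kills every factor of the product, so $[u_1,\dots,u_4]=1$.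
\end{proof}

These propositions show what Theorem~\ref{thm:embed} demands when $S$ is not nilpotent of class at most $3$. The elements $a$ and $b$ cannot both normalize $U$, and neither lies in $U$ (if $a\in U$, then $aU=U$ and we may replace $a$ by $1$; likewise for $b$). The theorem asserts precisely that
\begin{equation}\label{eq:goal}
[ah_1,bh_2]\in T\qquad\text{for all }h_1,h_2\in U ,
\end{equation}
and it must exploit the error terms in $C$.

\section{Undoing a conjugation by a shift of coordinates}\label{sec:idea}

Identify $U$ with $S$ for the moment, and let $s,t,y\in S$. To test \eqref{eq:goal} we conjugate $y$ successively by the eight factors of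
\[
[as,bt]=s^{-1}\cdot a^{-1}\cdot t^{-1}\cdot b^{-1}\cdot a\cdot s\cdot b\cdot t
\]
and ask that the result be $y$ modulo $C$. The last factor $t$ will restore $y$ if the first seven produce $tyt^{-1}$. So the factor $s$ has to cancel the effect of $s^{-1}$, although $t^{-1}$ has acted in between; for $a=b=1$ the failure of this cancellation is exactly what $[s,t]$ measures. We would like $a^{-1}$ to turn $sys^{-1}$ back into $y$ before $t^{-1}$ acts. It cannot, since $a$ is fixed and $s$ varies. What it can do is undo all possible conjugations at once, by replacing an element with the list of all its conjugates. The correct entry of the list is then selected later, when $s$ appears for the second time.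

Let $L$ be the group of all families $\ell=(\ell_r)_{r\in S}$ with $\ell_r\in S$, under coordinatewise multiplication. Define $\Delta,c,\varepsilon\colon S\to L$ by
\[
\Delta(y)_r=y,\qquad c(y)_r=r^{-1}yr,\qquad \varepsilon(y)_r=\begin{cases}y,&r=1,\\ 1,&r\ne1.\end{cases}
\]
These are homomorphisms, and they are injective because the coordinate at $r=1$ is $y$ in each case. For $v\in S$ let $\sigma_v$ be the automorphism of $L$ that shifts coordinates: $(\sigma_v\ell)_r=\ell_{vr}$. The plan is to take $U=\Delta(S)$ and to let the eight factors act as follows.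
\begin{itemize}
\item $s^{-1}$ turns $\Delta(y)$ into $\Delta(y_1)$, where $y_1=sys^{-1}$.
\item $a^{-1}$ turns $\Delta(y_1)$ into $c(y_1)$. The coordinate of $c(y_1)$ at $r=s$ is $y$.
\item $t^{-1}$, that is $\Delta(t)^{-1}$, conjugates all coordinates at once. The resulting family $\ell$ has $\ell_s=tyt^{-1}$.
\item $b^{-1}a$ carries $L$ to another copy of $L$, on which $\Delta(s)$ acts as the shift $\sigma_s$. After the shift, $tyt^{-1}$ stands at $r=1$.
\item $b$ carries the coordinate at $r=1$ of that copy to $U$ and the other coordinates into $C$, and $t$ finishes.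
\end{itemize}

\begin{example}\label{ex:S3}
Let $S$ be the symmetric group on $\{1,2,3\}$, with permutations composed from left to right, so that $r^{-1}yr$ arises from $y$ by replacing each symbol with its image under $r$. Take $s=(12)$, $t=(123)$, $y=(23)$. Inside $S$, conjugation by $s^{-1},t^{-1},s,t$ gives
\[
(23)\mapsto(13)\mapsto(23)\mapsto(13)\mapsto(12),
\]
so $y^{[s,t]}\neq y$. Now follow the plan. Here $y_1=(13)$. Conjugation by $t^{-1}$ replaces $1,2,3$ with $3,1,2$, so it sends $(13)\mapsto(23)\mapsto(12)\mapsto(13)$. The last row below is read off from the two rows above it.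
\[
\begin{array}{c|cccccc}
r&1&(12)&(13)&(23)&(123)&(132)\\ \hline
c(y_1)_r&(13)&(23)&(13)&(12)&(12)&(23)\\
\ell_r=t\,c(y_1)_r\,t^{-1}&(23)&(12)&(23)&(13)&(13)&(12)\\
sr&(12)&1&(123)&(132)&(13)&(23)\\
(\sigma_s\ell)_r=\ell_{sr}&(12)&(23)&(13)&(12)&(23)&(13)
\end{array}
\]
The entry $y=(23)$ appears in the first row at $r=s$, becomes $tyt^{-1}=(12)$, and is shifted to $r=1$. Conjugation by $t$ turns $(12)$ into $(23)=y$. The other five entries of the last row form the error term that has to end in $C$.
\end{example}

It remains to find one group in which all these moves are conjugations by the same two elements $a$ and $b$. Name the two copies of $L$ that occur: $\lambda(\ell)=\ell^{\,b^{-1}}$ and $\mu(\ell)=\lambda(\ell)^a$. The plan then imposes three conditions. First, $\Delta(s)$ acts on $\mu(L)$ as $\sigma_s$. Second, since $c(s)^a=\Delta(s)$, conjugating the first condition by $a^{-1}$ shows that $c(s)$ must act on $\lambda(L)$ as $\sigma_s$. Third, $b$ should send $\mu(\varepsilon(y))$ to $\Delta(y)$; but $b$ already sends $\lambda(\Delta(y))$ to $\Delta(y)$, so we need $\mu(\varepsilon(y))=\lambda(\Delta(y))$: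 the first coordinate of $\mu(L)$ is the diagonal of $\lambda(L)$. These conditions no longer mention $a$ and $b$. We first build a group $E$ containing $L$, $\lambda(L)$, $\mu(L)$ in this position, and then adjoin $a$ and $b$.

\section{Proof of the embedding theorem}\label{sec:proof}

\subsection*{Making isomorphic subgroups conjugate}
The elements $a$ and $b$ are supplied by the following lemma. Permutations act on the right and are composed from left to right.

\begin{lemma}\label{lem:conj}
Every group $X$ is a subgroup of a group $G$, finite if $X$ is finite, such that for every isomorphism $\varphi\colon Y\to Z$ between subgroups of $X$ there is $\pi\in G$ with $y^\pi=\varphi(y)$ for all $y\in Y$.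
\end{lemma}

\begin{proof}
Let $X$ act on $\Omega=X\times X$ by $(g,g')x=(gx,g')$. The action is free (no element other than $1$ fixes a point), so it embeds $X$ in $G=\operatorname{Sym}(\Omega)$. The orbits of $Y$ are the sets $gY\times\{g'\}$, and their number is $|X:Y|\cdot|X|$; the number of orbits of $Z$ is $|X:Z|\cdot|X|$. These numbers agree: both are $|X|^2/|Y|$ if $X$ is finite, and both are $|X|$ if $X$ is infinite. Choose representatives $(\omega_j)_{j\in J}$ of the $Y$-orbits and $(\omega'_j)_{j\in J}$ of the $Z$-orbits. By freeness each point is uniquely of the form $\omega_jy$ with $y\in Y$, and uniquely of the form $\omega'_jz$ with $z\in Z$. So $(\omega_jy)\pi=\omega'_j\varphi(y)$ defines a permutation $\pi$ of $\Omega$. For $\omega=\omega_jy'$ we get $(\omega y)\pi=\omega_j'\varphi(y')\varphi(y)=(\omega\pi)\varphi(y)$. Thus $y\pi=\pi\varphi(y)$ in $G$.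
\end{proof}

For finite $X$ one can take $\Omega=X$. The second factor equalizes the numbers of orbits when $X$ is infinite, as for the isomorphic subgroups $\mathbb Z$ and $2\mathbb Z$ of $\mathbb Z$. In the infinite case one may also adjoin the conjugating elements by HNN extensions, using the classical embedding theorem of Higman, Neumann and Neumann.

\subsection*{Reduction to trivial center}
If Theorem~\ref{thm:embed} holds for a group $S'$, it holds for every subgroup $S$ of $S'$: keep $G,a,b$ and shrink $U$ to the image of $S$. By Cayley's theorem $S$ embeds in $\operatorname{Sym}(A)$ for a set $A$ with at least three points, finite if $S$ is finite. This group has trivial center: if $g$ sends $\alpha$ to $\beta\neq\alpha$ and $\gamma\notin\{\alpha,\beta\}$, then $g\,(\beta\,\gamma)$ sends $\alpha$ to $\gamma$ while $(\beta\,\gamma)\,g$ sends $\alpha$ to $\beta$. So we assume from now on that $S$ has trivial center. The gain is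
\begin{equation}\label{eq:meet}
\Delta(S)\cap c(S)=1 .
\end{equation}
Indeed, if $c(y)=\Delta(v)$, then all conjugates $r^{-1}yr$ are equal to $v$, so $y$ is central and $y=1$.

\subsection*{The group $E$}
We want $c(S)$ and $\Delta(S)$ to permute coordinates. Both are subgroups of $L$, and $L$ permutes its own elements by translation, so we use the elements of $L$ as coordinate positions. Let $N$ be the group of all functions $f\colon L\to S$ under pointwise multiplication. For $f\in N$ and $\ell\in L$ define $f^\ell\in N$ by $f^{\ell}(\xi)=f(\ell\xi)$ for $\xi\in L$. Each map $f\mapsto f^\ell$ is an automorphism of $N$, and $(f^{\ell})^{\ell'}(\xi)=f^\ell(\ell'\xi)=f(\ell\ell'\xi)$, so this is a right action. Let $E=N\rtimes L$ be the semidirect product: it contains $N$ as a normal subgroup and $L$ as a subgroup, $E=NL$, $N\cap L=1$, and $\ell^{-1}f\ell=f^\ell$. If $S$ is finite, so is $E$.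

By \eqref{eq:meet}, an equation $\Delta(r)c(v)=\Delta(r')c(v')$ forces $r=r'$ and $v=v'$. So the subset $\Delta(S)c(S)$ of $L$ is a grid, with the point $\Delta(r)c(v)$ in row $r$ and column $v$; its first row is $c(S)$. For $\ell\in L$ define $\lambda(\ell),\mu(\ell)\in N$ by
\[
\lambda(\ell)(c(v))=\ell_v,\qquad \mu(\ell)(\Delta(r)c(v))=\ell_r\qquad(r,v\in S),
\]
with $\lambda(\ell)=1$ outside $c(S)$ and $\mu(\ell)=1$ outside $\Delta(S)c(S)$. Thus $\lambda$ writes the family $\ell$ along the first row, and $\mu$ fills row $r$ with $\ell_r$; if $S=\{1,r,r',\dots\}$, the values on the grid are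
\[
\lambda(\ell)\colon\ \begin{array}{cccc}\ell_1&\ell_r&\ell_{r'}&\cdots\\ 1&1&1&\cdots\\ 1&1&1&\cdots\\ \vdots&\vdots&\vdots&\end{array}
\qquad\qquad
\mu(\ell)\colon\ \begin{array}{cccc}\ell_1&\ell_1&\ell_1&\cdots\\ \ell_r&\ell_r&\ell_r&\cdots\\ \ell_{r'}&\ell_{r'}&\ell_{r'}&\cdots\\ \vdots&\vdots&\vdots&\end{array}
\]
Both maps are injective homomorphisms $L\to N$.

\begin{lemma}\label{lem:E}
Let $\ell\in L$ and $s,y\in S$.
\begin{enumerate}
\item[(a)] $\lambda(\ell)^{c(s)}=\lambda(\sigma_s\ell)$ and $\mu(\ell)^{\Delta(s)}=\mu(\sigma_s\ell)$.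
\item[(b)] $\mu(\varepsilon(y))=\lambda(\Delta(y))$.
\item[(c)] If $\ell_1=1$, then $\mu(\ell)$ centralizes $\lambda(L)$.
\item[(d)] The sets $W_1=\lambda(L)c(S)$ and $W_2=\mu(L)\Delta(S)$ are subgroups of $E$, and $\lambda(\ell)c(s)\mapsto\mu(\ell)\Delta(s)$ is an isomorphism $W_1\to W_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At the point $c(v)$ the function $\lambda(\ell)^{c(s)}$ has the value $\lambda(\ell)(c(sv))=\ell_{sv}$. If $\xi\notin c(S)$, then $c(s)\xi\notin c(S)$, and the value at $\xi$ is $1$. At the point $\Delta(r)c(v)$ the function $\mu(\ell)^{\Delta(s)}$ has the value $\mu(\ell)(\Delta(sr)c(v))=\ell_{sr}$. If $\xi\notin\Delta(S)c(S)$, then $\Delta(s)\xi\notin\Delta(S)c(S)$, and the value at $\xi$ is $1$.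

(b) Both functions have the value $y$ on $c(S)$ and the value $1$ elsewhere.

(c) The function $\mu(\ell)$ is trivial on $c(S)$ and the functions in $\lambda(L)$ are trivial outside $c(S)$, so they commute at every point.

(d) By (a), $c(S)$ normalizes $\lambda(L)$ and $\Delta(S)$ normalizes $\mu(L)$, so $W_1$ and $W_2$ are subgroups. Since $N\cap L=1$ and the maps $\lambda,\mu,c,\Delta$ are injective, the elements of $W_1$ and of $W_2$ correspond bijectively to the pairs $(\ell,s)$. By (a),
\[
\lambda(\ell)c(s)\cdot\lambda(\ell')c(s')=\lambda(\ell)\,\lambda(\ell')^{c(s^{-1})}\,c(ss')=\lambda(\ell\cdot\sigma_{s^{-1}}\ell')\,c(ss'),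
\]
and the same computation holds with $\mu,\Delta$ in place of $\lambda,c$. So the pairs multiply by the same rule in both groups.
\end{proof}

Both $W_1$ and $W_2$ are copies of the wreath product of $S$ with itself, that is, of $L$ extended by $S$ acting through the shifts. Part (d) is what allows a single element $a$ to carry $c$ to $\Delta$ and $\lambda$ to $\mu$.

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Let $S$ have trivial center. Let $G\ge E$ be the group given by Lemma~\ref{lem:conj}; it is finite if $S$ is finite. Apply the lemma to the isomorphism of Lemma~\ref{lem:E}(d) and to $\lambda^{-1}\colon\lambda(L)\to L$. This gives $a,b\in G$ with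
\begin{equation}\label{eq:ab}
c(s)^a=\Delta(s),\qquad \lambda(\ell)^a=\mu(\ell),\qquad \lambda(\ell)^b=\ell\qquad(s\in S,\ \ell\in L).
\end{equation}
Put $U=\Delta(S)\cong S$ and $C=C_G(U)$. We prove \eqref{eq:goal}. Let $s,t,y\in S$ and $d=[a\Delta(s),b\Delta(t)]$. The first equation in \eqref{eq:ab} says $a\Delta(s)=c(s)a$, so
\[
d=\Delta(s)^{-1}\cdot a^{-1}\cdot\Delta(t)^{-1}\cdot b^{-1}\cdot c(s)\cdot a\cdot b\cdot\Delta(t).
\]
We conjugate $\Delta(y)$ by these factors from left to right.
\begin{enumerate}
\item[1.] By $\Delta(s)^{-1}$: the result is $\Delta(y_1)$ with $y_1=sys^{-1}$.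
\item[2.] By $a^{-1}$: the result is $c(y_1)$, by \eqref{eq:ab}.
\item[3.] By $\Delta(t)^{-1}$: the result is $\ell=\Delta(t)c(y_1)\Delta(t)^{-1}\in L$, with $\ell_r=t\,r^{-1}y_1r\,t^{-1}$.
\item[4.] By $b^{-1}$: the result is $\lambda(\ell)$, by \eqref{eq:ab}.
\item[5.] By $c(s)$: the result is $\lambda(\sigma_s\ell)$, by Lemma~\ref{lem:E}(a). Here $(\sigma_s\ell)_1=\ell_s=t\,s^{-1}(sys^{-1})s\,t^{-1}=tyt^{-1}$, so $\sigma_s\ell=\varepsilon(tyt^{-1})\,\ell'$ with $\ell'\in L$ and $\ell'_1=1$.
\item[6.] By $a$: the result is $\mu(\sigma_s\ell)=\mu(\varepsilon(tyt^{-1}))\,\mu(\ell')=\lambda(\Delta(tyt^{-1}))\,\mu(\ell')$, by \eqref{eq:ab} and Lemma~\ref{lem:E}(b).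
\item[7.] By $b$: the result is $\Delta(tyt^{-1})\,z$ with $z=\mu(\ell')^b$. By Lemma~\ref{lem:E}(c), $z$ centralizes $\lambda(L)^b=L$, which contains $U$. So $z\in C$.
\item[8.] By $\Delta(t)$: the result is $\Delta(y)\,z$.
\end{enumerate}
Thus $\Delta(y)^d\in\Delta(y)C$ for all $y\in S$, which means $d\in T$. By the description of $T$ in Section~\ref{sec:survive}, $[d,h_3,h_4]=1$ for all $h_3,h_4\in U$.
\end{proof}

\begin{remark}\label{rem:center}
The reduction to trivial center cannot be skipped in this construction. Suppose that $y\neq1$ is central in $S$, so that $c(y)=\Delta(y)$, and that $v,v'\in S$ do not commute. The mechanism needs $c(y)^a=\Delta(y)$ and $\lambda(\varepsilon(\cdot))^a=\lambda(\Delta(\cdot))$. The functions $\lambda(\varepsilon(v))$ and $\lambda(\varepsilon(v'))^{c(y)}$ are supported at the different points $1$ and $c(y)^{-1}$, so they commute. Their conjugates under $a$ would be $\lambda(\Delta(v))$ and $\lambda(\Delta(v'))^{c(y)}=\lambda(\Delta(v'))$, which do not commute. So no such $a$ exists.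
\end{remark}

\section{Consequences for $k\ge3$}\label{sec:conseq}

Once four entries of a left-normed commutator give $1$, further entries change nothing. This carries Theorem~\ref{thm:embed} to all $k\ge3$.

\begin{lemma}\label{lem:pad}
Let $k\ge3$, and let $S=\langle u_1,\dots,u_{k+1}\rangle$ be a finite group with $[u_1,\dots,u_{k+1}]\neq1$. Then there are a finite group $G\ge S$ and $\mathbf x\in G^{k+1}$ with $x_3=\dots=x_{k+1}=1$ such that \eqref{eq:test} fails for every $\mathcal W\subseteq F^{k+1}$.
\end{lemma}

\begin{proof}
Take $G,U,a,b$ from Theorem~\ref{thm:embed}, identify $S$ with $U$, and put $\mathbf x=(a,b,1,\dots,1)$. For any words $w_1,\dots,w_{k+1}$ the elements $h_j=w_j(\mathbf u)$ lie in $U$, so $[ah_1,bh_2,h_3,h_4]=1$ and hence $[ah_1,bh_2,h_3,\dots,h_{k+1}]=1$. The hypothesis of \eqref{eq:test} holds and its conclusion does not.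
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(ii)}]
By Lemma~\ref{lem:pad} it suffices to find a finite nilpotent group generated by elements $u_1,\dots,u_{k+1}$ with $[u_1,\dots,u_{k+1}]\ne1$. The group of upper unitriangular matrices of degree $k+2$ over $\mathbb F_2$ is a finite $2$-group, so it and all its subgroups are nilpotent. Let $e_{ij}$ denote the matrix units and put $u_j=1+e_{j,j+1}$. For $A=e_{1j}$ and $B=e_{j,j+1}$ with $j\ge2$ we have $A^2=B^2=BA=0$, so
\[
[1+A,1+B]=(1-A)(1-B)(1+A)(1+B)=1+AB=1+e_{1,j+1}.
\]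
By induction $[u_1,\dots,u_j]=1+e_{1,j+1}$, and so $[u_1,\dots,u_{k+1}]=1+e_{1,k+2}\neq1$.
\end{proof}

The hypothesis that $\langle u_1,\dots,u_{k+1}\rangle$ is abelian-by-nilpotent is not needed for $k\le2$ and does not help for $k\ge3$. No other restriction on the isomorphism type of this subgroup helps either, unless it makes the conclusion of \eqref{eq:test} automatic.

\begin{corollary}\label{cor:class}
Let $\mathcal X$ be a class of finite groups, closed under isomorphism, and replace ``is abelian-by-nilpotent'' by ``lies in $\mathcal X$'' in the Question. A finite set $\mathcal W$ exists if and only if either $k\le2$, or $k\ge3$ and $[u_1,\dots,u_{k+1}]=1$ whenever $\langle u_1,\dots,u_{k+1}\rangle\in\mathcal X$.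
\end{corollary}

\begin{proof}
For $k\le 2$ use Theorem~\ref{thm:main}(i). Let $k\ge3$. If the stated condition holds, every $\mathcal W$ works. If it fails, some $S=\langle u_1,\dots,u_{k+1}\rangle\in\mathcal X$ has $[u_1,\dots,u_{k+1}]\ne1$, and Lemma~\ref{lem:pad} excludes every $\mathcal W$.
\end{proof}

Finally, for $k=3$ the counterexample uses nontrivial $x_j$ in exactly the positions where they are needed.

\begin{corollary}\label{cor:prescribed}
Let $k=3$ and $J\subseteq\{1,2,3,4\}$, and add to the Question the requirement that $x_j=1$ for all $j\in J$. A finite set $\mathcal W$ exists if and only if $1\in J$ or $2\in J$, and in that case it can be chosen so that \eqref{eq:test} holds in every group, with no assumption on $\langle u_1,\dots,u_4\rangle$.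
\end{corollary}

\begin{proof}
If $1\in J$ or $2\in J$, use Proposition~\ref{prop:one}(b). If $J\subseteq\{3,4\}$, the counterexample in the proof of Theorem~\ref{thm:main}(ii) applies, since it has $x_3=x_4=1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Alireza Abdollahi and Meisam Soleimani Malekan,
\emph{Nilpotent probability of compact groups},
arXiv:2208.04666 (2022).

\end{thebibliography}
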